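# Sublattices of a quadratic lattice up to isometry: the pole at $s=n$ and the half-plane $\Re(s)>n-1$

## 1. Lattices, isometry classes and two Dirichlet series

Throughout, $V$ is a positive definite quadratic space over $\mathbb Q$ of dimension $n\ge 2$, with quadratic form $Q$ and bilinear form
$$B(x,y)=\tfrac12\big(Q(x+y)-Q(x)-Q(y)\big),\qquad Q(x)=B(x,x).$$
Its orthogonal group is $O(V)$; we put $O^+(V)=SO(V)$ and $O^-(V)=O(V)\setminus O^+(V)$. A $\mathbb Z$-lattice $L$ on $V$ is a free $\mathbb Z$-module of rank $n$ spanning $V$. I write $g$ for isometries and keep the letter $\sigma$ for real parts: $s=\sigma+it$. The letter $p$ always denotes a prime.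

**Definition 1 (isometry classes of sublattices).** Two sublattices $M,M'\subseteq L$ of finite index are isometric (properly isometric) if $M'=gM$ for some $g\in O(V)$ (some $g\in O^+(V)$). Finite index sublattices have full rank, so an abstract isometry $M\to M'$ extends to $V$, and nothing is lost by this formulation. Let $a_m(L)$ and $a_m^+(L)$ be the numbers of isometry classes and proper isometry classes of sublattices of index $m$, and put
$$\zeta_L^{\mathrm{GL}}(s)=\sum_{m\ge1}a_m(L)m^{-s},\qquad \zeta_L^{\mathrm{SL}}(s)=\sum_{m\ge1}a^+_m(L)m^{-s}.$$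

**Example 1.** Let $L=\mathbb Z^2$ with $Q=x^2+14y^2$. It has four sublattices of index $3$: $\{x\equiv0\}$, $\{y\equiv 0\}$, $M_3=\{x\equiv y\}$ and $M_3'=\{x\equiv -y\}$, all congruences mod $3$. The first two are $9\perp14$ and $1\perp126$. The reflection $y\mapsto -y$ exchanges $M_3$ and $M_3'$. So $a_3(L)=3$, once we know that $M_3$ is isometric to neither of the first two. Indeed $M_3$ has the basis $(3,0),(1,1)$, with norms $9$ and $15$ and $B=3$, so every norm on it is divisible by $3$, while $14$ and $1$ are not.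

Are $M_3$ and $M_3'$ properly isometric? Let us list all $g\in O(V)$ with $gM_3\subseteq L$. The only vectors of norm $9$ in $L$ are $\pm(3,0)$, and those of norm $15$ are $(\pm1,\pm1)$. So $g(3,0)=(3\epsilon,0)$ with $\epsilon=\pm1$, and $g(1,1)=(x,y)$ must satisfy $3\epsilon x=3$, so $x=\epsilon$ and $y=\pm1$. There are four such $g$. The determinant of $g$ has the sign of $\epsilon y$, so the proper ones are $g=\pm1$, and they map $M_3$ to itself. So $M_3'$ is not properly isometric to $M_3$, and $a_3^+(L)=4$.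

**Definition 2 (embedding numbers and stabilizers).** For $G\in\{O(V),O^+(V)\}$ and $M\subseteq L$ of finite index put
$$G(M)=\{g\in G: gM=M\},\qquad N_G(M)=\#\{g\in G: gM\subseteq L\}.$$
We write $O(M)$, $O^+(M)$ for $G(M)$. The number $N_G(M)$ is at least $1$ because of $g=1$. It is finite: $g$ is determined by the images of a basis of $M$, which are vectors of $L$ of prescribed norms, and there are finitely many of these.

In Example 1 we found $N_{O(V)}(M_3)=4$ and $N_{O^+(V)}(M_3)=2$.

**Definition 3 (the series attached to one isometry).** For $\rho\in G$ put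
$$Z_{G,\rho}(s)=\sum_{\substack{M\subseteq L,\ [L:M]<\infty\\ \rho M=M}}\frac{[L:M]^{-s}}{N_G(M)} .$$
We write $Z_{L,\rho}=Z_{O(V),\rho}$ and $Z^+_{L,\rho}=Z_{O^+(V),\rho}$, and
$$Z_{L,\pm1}=Z_{L,1}+Z_{L,-1},\qquad Z^+_{L,\pm1}=\sum_{\rho\in\{\pm1\}\cap O^+(V)}Z^+_{L,\rho}.$$

These series add up to the zeta functions:
$$\zeta_L^{\mathrm{GL}}=\sum_{\rho\in O(V)}Z_{L,\rho},\qquad \zeta_L^{\mathrm{SL}}=\sum_{\rho\in O^+(V)}Z^+_{L,\rho}. \tag{1}$$
To see this, exchange the sums: $\sum_{\rho\in G} Z_{G,\rho}(s)=\sum_M[L:M]^{-s}\,\#G(M)/N_G(M)$. The members of the $G$-class of $M$ that lie in $L$ are the lattices $gM\subseteq L$; two elements $g,g'$ give the same lattice exactly when $g^{-1}g'\in G(M)$. So there are $N_G(M)/\#G(M)$ of them. They all have the same index (same determinant), the same $\#G$ and the same $N_G$. So each class contributes exactly $[L:M]^{-s}$.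

**Example 2.** Let $L=\mathbb Z^2$, $Q=x^2+y^2$, so $\#O(L)=8$; identify $\mathbb Z^2$ with $\mathbb Z[i]$. The six sublattices of index $5$ are of three kinds.

- $5\mathbb Z\times\mathbb Z$ and $\mathbb Z\times5\mathbb Z$. The norm $1$ basis vector has $4$ possible images and then the norm $25$ one has $2$, so $N_{O(V)}=8$; and $\#O(M)=4$.
- $\{x+y\equiv0\}$ and $\{x-y\equiv 0\}$ mod $5$. The first has the basis $(1,-1),(2,3)$ with norms $2,13$ and $B=-1$. There are $4$ vectors of norm $2$ in $L$. For the image $(1,-1)$, the second image is a vector of norm $13$ with $x-y=-1$, namely $(2,3)$ or $(-3,-2)$. By symmetry $N_{O(V)}=8$. Inside $M$ only $\pm(1,-1)$ have norm $2$, so $\#O(M)=4$.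
- $(1+2i)\mathbb Z[i]$ and $(1-2i)\mathbb Z[i]$. A basis consists of two orthogonal vectors of norm $5$. There are $8$ vectors of norm $5$ in $L$ and then $2$ choices for the second, so $N_{O(V)}=16$; and $\#O(M)=8$.

The sum of $\#O(M)/N_{O(V)}(M)$ is $2\cdot\frac48+2\cdot\frac48+2\cdot\frac8{16}=3$, and indeed there are three isometry classes. The coefficient of $5^{-s}$ in $Z_{L,1}$ is $\frac48+\frac2{16}=\frac58$.

The reflection in the vector $(1,2)$ maps $(1,0)$ to $(\frac35,-\frac45)$, so it does not preserve $L$. But it preserves $(1+2i)\mathbb Z[i]$, so its series is not zero. The sums in (1) involve infinitely many $\rho$ in an essential way.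

## 2. The statement on the half-plane $\Re(s)>n-1$

Which of the series $Z_{L,\rho}$ are responsible for the growth of $a_m(L)$? Almost every sublattice should have only the automorphisms $\pm1$, so one expects $Z_{L,\pm1}$ to carry the main pole.

In the binary case one knows the following. Let $d_L=\det(B(e_i,e_j))$ for a basis of $L$, and suppose $-4d_L$ is the discriminant of an imaginary quadratic field. Then both zeta functions continue meromorphically to $\Re(s)>1$ with a single, simple pole at $s=2$; the pole comes from $Z_{L,\pm1}$ and $Z^+_{L,\pm1}$; the remaining rotational terms and the sum of the reflection terms are holomorphic in $\Re(s)>1$. The question, from Daejun Kim, Seok Hyeong Lee, Seungjai Lee, "Zeta functions enumerating subforms of quadratic forms", arXiv:2409.05625 (2024), is whether the same holds for every $n\ge2$ and every $L$.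

**Question.** Do $Z_{L,\pm1}$ and $Z^+_{L,\pm1}$ continue meromorphically to $\Re(s)>n-1$, with a single pole, at $s=n$, with positive residue? Are all $Z_{L,\rho}$ ($\rho\in O(V)\setminus\{\pm1\}$), all $Z^+_{L,\rho}$ ($\rho\in O^+(V)\setminus\{\pm1\}$), and the sum $\sum_{\rho\in O^-(V)\setminus\{\pm1\}}Z_{L,\rho}$ holomorphic in $\Re(s)>n-1$?

For odd $n$ the element $-1$ lies in $O^-(V)$; it is counted in $Z_{L,\pm1}$ and so left out of the last sum. The answer is yes, in the following form.

**Theorem A.** Let $n\ge2$ and let $L$ be any $\mathbb Z$-lattice of rank $n$ on a positive definite quadratic space $V$.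

1. For $G\in\{O(V),O^+(V)\}$ one has $Z_{G,1}(s)=\zeta(s-n+1)H_G(s)$, where $H_G$ is a Dirichlet series converging absolutely for $\Re(s)>n-1$ and $H_G(n)>0$. Moreover $Z_{G,-1}=Z_{G,1}$ when $-1\in G$. Hence $Z_{L,\pm1}=2\zeta(s-n+1)H_{O(V)}(s)$ and $Z^+_{L,\pm1}=\kappa\,\zeta(s-n+1)H_{O^+(V)}(s)$, with $\kappa=2$ for $n$ even and $\kappa=1$ for $n$ odd. Both continue meromorphically to $\Re(s)>n-1$ with exactly one pole, at $s=n$; it is simple with positive residue.
2. The series $\sum_{\rho\in O(V)\setminus\{\pm1\}}Z_{L,\rho}$ and $\sum_{\rho\in O^+(V)\setminus\{\pm1\}}Z^+_{L,\rho}$, which have non-negative coefficients, converge absolutely for $\Re(s)>n-1$. In particular every single $Z_{L,\rho}$, $Z^+_{L,\rho}$ with $\rho\ne\pm1$, and the sum $\sum_{\rho\in O^-(V)\setminus\{\pm1\}}Z_{L,\rho}$, is holomorphic in $\Re(s)>n-1$.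

Sections 3 to 5 prove part 1, Sections 6 to 8 prove part 2. Sections 9 to 11 contain supplements: asymptotics, and the sharpness of the line $\Re(s)=n-1$.

**Normalization.** Multiplying $Q$ by a positive rational number changes neither $O(V)$ nor any of the series. So we assume from now on that $B(L,L)\subseteq\mathbb Z$.

**Textbook facts.** Let $L^\#=\{y\in V: B(y,L)\subseteq\mathbb Z\}$ be the dual lattice. Then $L\subseteq L^\#$, and $d:=\det L=[L^\#:L]$. For $M\subseteq L$ of finite index, $\det M=d\,[L:M]^2$. (For $L=\mathbb Z^2$, $Q=x^2+14y^2$: $L^\#=\mathbb Z\oplus\frac1{14}\mathbb Z$ and $d=14$.)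

The number of subgroups of index $m$ in $\mathbb Z^k$ has the generating series
$$\sum_{\Lambda\subseteq\mathbb Z^k}[\mathbb Z^k:\Lambda]^{-s}=\prod_{j=0}^{k-1}\zeta(s-j),\qquad\text{with Euler factors}\quad \prod_{j=0}^{k-1}(1-p^{j-s})^{-1}. \tag{2}$$
The Euler factor at $p$ is the series for $\mathbb Z_p$-sublattices of $\mathbb Z_p^k$.

Write $V_p=V\otimes\mathbb Q_p$ and $L_p=L\otimes\mathbb Z_p$. Finite index sublattices $M\subseteq L$ correspond bijectively to families $(M_p)_p$ with $M_p\subseteq L_p$ a $\mathbb Z_p$-lattice of full rank and $M_p=L_p$ for almost all $p$; moreover $[L:M]=\prod_p[L_p:M_p]$. A $\mathbb Z_p$-lattice is unimodular if it equals its dual; $L_p$ is unimodular exactly when $p\nmid d$. If a lattice $K$ with $B(K,K)\subseteq\mathbb Z_p$ contains a unimodular lattice $U$ on a subspace, then $K=U\perp K'$ with $K'=K\cap U^\perp$.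

For a Dirichlet series $F=\sum f(m)m^{-s}$ put $|F|(\sigma)=\sum|f(m)|m^{-\sigma}$.

## 3. The embedding number is neither constant nor multiplicative

Look at $Z_{G,1}(s)=\sum_M[L:M]^{-s}/N_G(M)$. If $N_G(M)$ were constant, (2) would give a constant times $\prod_{j=0}^{n-1}\zeta(s-j)$. In $\Re(s)>n-1$ this has the single pole $s=n$, from $\zeta(s-n+1)$; the next factor $\zeta(s-n+2)$ has its pole on the boundary line. But Example 2 shows $N_{O(V)}(M)=8$ and $16$ for two sublattices of the same index.

The next thing to try is an Euler product. Let us rewrite $N_G$. Since $gM\subseteq L$ means $g^{-1}L\supseteq M$, put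
$$S_G(M)=\{K=g^{-1}L: g\in G,\ K\supseteq M\}.$$
Each $K=g^{-1}L$ arises exactly from the coset $G(L)g$, so
$$N_G(M)=\#G(L)\cdot\#S_G(M). \tag{3}$$
If $\#S_G(M)$ were a product of local factors depending on $M_p$ only, $Z_{G,1}$ would have an Euler product. This fails too.

**Example 3.** Take $Q=x^2+14y^2$ on $L=\mathbb Z^2$ again; $\#O(L)=4$, $G=O(V)$. For $M_3=\{x\equiv y \bmod 3\}$ we found $N_G=4$, so $\#S_G(M_3)=1$. For $M_5=\{x\equiv y\bmod5\}$, with basis $(5,0),(1,1)$: the vectors of norm $25$ are $\pm(5,0)$ (as $25-14=11$ is not a square), those of norm $15$ are $(\pm1,\pm1)$, and $B=5$ fixes the first coordinate of the second image. So again $N_G=4$ and $\#S_G(M_5)=1$. Now let $M=M_3\cap M_5=\{x\equiv y\bmod 15\}$. It has the orthogonal basis $(1,1),(-14,1)$ with norms $15$ and $210$. The image of $(1,1)$ can be any of the four $(a,b)$ with $a,b=\pm1$, and then $(-14,1)$ can go to $\pm(-14b,a)$. So $N_G(M)=8$ and $\#S_G(M)=2\ne1\cdot1$.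

The reason is that $K\in S_G(M)$ must be globally isometric to $L$, and this cannot be tested one prime at a time. So a product formula over all $p$ for $Z_{G,1}$ is not available in general.

The way out is to ask for less. We do not need to know how $N_G(M)$ depends on $M$; it is enough that it does not depend on most of $M$. In Example 2, at $p=5$, the four sublattices of index $5$ given by $B(x,v)\equiv0$ with $5\nmid Q(v)$ have only $L$ above them; the two exceptions come from the zeros $v=(1,\pm2)$ of $Q$ mod $5$. Components of the first type can be erased from $M$ without changing $N_G(M)$, and those of the second type make up a proportion about $1/p$. A factor $1/p$ is exactly what is needed to move from $\Re(s)>n$ to $\Re(s)>n-1$.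

## 4. Rigid local sublattices, and why the others are rare

**Definition 4.** A $\mathbb Z_p$-lattice $M_p\subseteq L_p$ is *rigid* if $L_p$ is the only lattice $K$ on $V_p$ with $K\cong L_p$ and $K\supseteq M_p$.

The lattice $L_p$ itself is rigid: $K\supseteq L_p$ and $K\cong L_p$ have determinants of the same $p$-order, so the index is $1$.

**Example 4.** Let $L=\mathbb Z^2$, $Q=x^2+y^2$, $p=5$. The lattice $\{x\in L_5: B(x,(1,0))\in5\mathbb Z_5\}=5\mathbb Z_5\perp\mathbb Z_5$ is rigid, by part (a) below. The lattice $(1+2i)\mathbb Z_5[i]$ is not: multiplication by $\frac{1+2i}{1-2i}=\frac{-3+4i}5$ is an isometry, and $K=\frac{1+2i}{1-2i}\mathbb Z_5[i]$ contains $1+2i=\frac{1+2i}{1-2i}(1-2i)$. It is different from $\mathbb Z_5[i]$, since $\frac{-3+4i}5\notin\mathbb Z_5[i]$.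

**Lemma 1.** Let $p\nmid2d$ and $k\ge1$.

(a) The $M\subseteq L_p$ with $L_p/M$ cyclic of order $p^k$ are the lattices $M=\{x\in L_p:B(x,v)\in p^k\mathbb Z_p\}$ with $v\in L_p\setminus pL_p$ unique modulo $p^k$ up to units. If $p\nmid Q(v)$, then $M$ is rigid.

(b) The number of all sublattices of index $p^k$ is $p^{k(n-1)}(1+\frac1p+O_n(p^{-2}))$. The number of cyclic ones (those with $L_p/M$ cyclic) is $p^{k(n-1)}(1+p^{-1}+\dots+p^{-(n-1)})$. The number of non-cyclic ones is $O_n(p^{k(n-1)-2})$. All bounds are uniform in $k$.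

(c) The number of non-rigid sublattices of index $p^k$ is at most $C_n\,p^{k(n-1)-1}$, with $C_n$ depending only on $n$.

**Proof of (a).** The purpose is to describe cyclic sublattices by vectors. Such $M$ are the kernels of surjections $L_p\to\mathbb Z/p^k$, and the surjection is determined by $M$ up to a unit of $\mathbb Z/p^k$. A homomorphism $L_p\to\mathbb Z/p^k$ lifts to $L_p\to\mathbb Z_p$, and as $L_p$ is unimodular it has the form $x\mapsto B(x,v)$ with $v\in L_p$ unique mod $p^k$. It is surjective exactly when $v\notin pL_p$.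

Now let $Q(v)$ be a unit. Then $\mathbb Z_pv$ is unimodular, so $L_p=\mathbb Z_pv\perp U$ with $U$ unimodular. For $x=av+y$ with $y\in U$ we have $B(x,v)=aQ(v)$, so $M=p^k\mathbb Z_pv\perp U$. Let $K\cong L_p$ and $K\supseteq M$. Then $K$ is unimodular and contains the unimodular lattice $U$, so $K=U\perp\mathbb Z_pp^tv$ for some $t\in\mathbb Z$, and $p^{2t}Q(v)$ must be a unit. So $t=0$ and $K=L_p$.

**Proof of (b).** The purpose is to compare the number of all sublattices with the number of cyclic ones. By (2) the first number divided by $p^{k(n-1)}$ is the coefficient of $u^k$ in $\prod_{j=0}^{n-1}(1-p^{-j}u)^{-1}$ (substitute $p^{-s}=p^{-(n-1)}u$). The factor $j=0$ is $(1-u)^{-1}$, so this coefficient is $\sum_{i\le k}h_i$, where $h_i\ge0$ is the complete symmetric function of degree $i$ in $p^{-1},\dots,p^{-(n-1)}$. Here $h_0=1$ and $h_1=p^{-1}+\dots+p^{-(n-1)}$. Each monomial in $h_i$ is at most $p^{-i}$ and there are $\binom{i+n-2}{n-2}$ of them, so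
$$\sum_{i\ge2}h_i\le p^{-2}\sum_{i\ge2}\binom{i+n-2}{n-2}2^{-(i-2)}=O_n(p^{-2}).$$
This gives the first count. By (a) the cyclic ones correspond to the points of $\mathbb P^{n-1}(\mathbb Z/p^k)$, and there are
$$\frac{p^{kn}-p^{(k-1)n}}{p^k-p^{k-1}}=p^{(k-1)(n-1)}\frac{p^n-1}{p-1}=p^{k(n-1)}(1+h_1)$$
of these. The difference is $p^{k(n-1)}\sum_{2\le i\le k}h_i=O_n(p^{k(n-1)-2})$.

**Proof of (c).** The purpose is to see the factor $1/p$. By (a), a non-rigid $M$ is non-cyclic or comes from some $v$ with $p\mid Q(v)$. A nonzero quadratic form in $n$ variables over $\mathbb F_p$, $p$ odd, has at most $2p^{n-1}$ zeros: diagonalize it with nonzero first coefficient; for each choice of the other $n-1$ variables at most two values of the first one are possible. So the number $\iota_p$ of zeros of $Q$ in $\mathbb P(L/pL)$ satisfies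
$$\iota_p\le\frac{2p^{n-1}}{p-1}\le4p^{n-2}. \tag{4}$$
Each of them has $p^{(k-1)(n-1)}$ lifts to $\mathbb P^{n-1}(\mathbb Z/p^k)$. So at most $4p^{k(n-1)-1}$ cyclic $M$ come from $v$ with $p\mid Q(v)$. Add the bound for non-cyclic $M$ from (b). $\square$

In Example 2 with $p=5$, $k=1$: six sublattices, of which $\iota_5=2$ are non-rigid.

## 5. Erasing the rigid components: proof of Theorem A(1)

Fix $G\in\{O(V),O^+(V)\}$.

**Step 1: $N_G(M)$ depends only on the non-rigid components.** For $M\subseteq L$ of finite index let $T(M)$ be the set of primes $p$ with $M_p$ non-rigid. It is finite, because $M_p=L_p$ for almost all $p$ and $L_p$ is rigid. Let $M^\circ$ be the lattice with components $M_p$ for $p\in T(M)$ and $L_p$ for $p\notin T(M)$. Then $M\subseteq M^\circ\subseteq L$.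

Let $K=g^{-1}L\supseteq M$ with $g\in G$. At every $p$ we have $K_p\cong L_p$ and $K_p\supseteq M_p$. For $p\notin T(M)$ rigidity gives $K_p=L_p=M^\circ_p$; for $p\in T(M)$ we have $K_p\supseteq M_p=M_p^\circ$. So $K\supseteq M^\circ$. Conversely $K\supseteq M^\circ$ implies $K\supseteq M$. So $S_G(M)=S_G(M^\circ)$, and by (3)
$$N_G(M)=N_G(M^\circ). \tag{5}$$

**Step 2: factor $Z_{G,1}$.** The purpose is to split off $\zeta(s-n+1)$. Call $R\subseteq L$ *reduced* if each $R_p$ is non-rigid or equal to $L_p$. For instance, in $\mathbb Z^2$ with $x^2+y^2$ the lattice $(1+2i)\mathbb Z[i]$ is reduced, and $5\mathbb Z\times\mathbb Z$ is not; its $M^\circ$ is $\mathbb Z^2$. The map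
$$M\longmapsto\big(M^\circ,(M_p)_{p\notin T(M)}\big)$$
is a bijection from the finite index sublattices onto the pairs consisting of a reduced $R$ and a family of rigid $M_p$ $(p\notin T(R))$, almost all equal to $L_p$; note $T(M^\circ)=T(M)$. Let $A_p(s)$ and $B_p(s)$ be the sums of $[L_p:M_p]^{-s}$ over the rigid, respectively non-rigid, $M_p\subseteq L_p$. By (2)
$$A_p+B_p=\prod_{i=0}^{n-1}(1-p^{i-s})^{-1}, \tag{6}$$
absolutely convergent for $\sigma>n-1$, and $A_p$ has constant term $1$ (from $M_p=L_p$).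

Let $\sigma>n$. Then $\sum_M[L:M]^{-\sigma}=\prod_{i<n}\zeta(\sigma-i)<\infty$, so all sums may be rearranged. By (5) and the bijection,
$$Z_{G,1}(s)=\sum_{R\text{ reduced}}\frac{[L:R]^{-s}}{N_G(R)}\prod_{p\notin T(R)}A_p(s).$$
Put $D_p=(1-p^{n-1-s})A_p$, and use $\zeta(s-n+1)^{-1}=\prod_p(1-p^{n-1-s})$, valid for $\sigma>n$. We get
$$Z_{G,1}(s)=\zeta(s-n+1)H_G(s),\qquad H_G(s)=\sum_{R\text{ reduced}}\frac{[L:R]^{-s}}{N_G(R)}\prod_{p\in T(R)}(1-p^{n-1-s})\prod_{p\notin T(R)}D_p(s). \tag{7}$$
Each $D_p$ is a power series in $p^{-s}$ with constant term $1$, and there are finitely many $R$ of each index. So $H_G$ is a Dirichlet series.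

**Step 3: local bounds.** The purpose is to show that $B_p$ and $D_p-1$ are summable over $p$ to the right of $n-1$. Let $w=\sigma-(n-1)>0$. For $p\nmid2d$, Lemma 1(c) gives
$$B_p(\sigma)\le C_np^{-1}\sum_{k\ge1}p^{k(n-1)}p^{-k\sigma}=C_np^{-1}\sum_{k\ge1}p^{-kw}\le\frac{C_n}{1-2^{-w}}\,p^{-1-w}. \tag{8}$$
By (6),
$$D_p=\prod_{i=0}^{n-2}(1-p^{i-s})^{-1}-(1-p^{n-1-s})B_p.$$
Since $1+p^{n-1-\sigma}=1+p^{-w}\le2$, this yields for every $p$
$$|D_p-1|(\sigma)\le\varepsilon_p:=\Big[\prod_{i=0}^{n-2}(1-p^{i-\sigma})^{-1}-1\Big]+2B_p(\sigma). \tag{9}$$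
For $i\le n-2$ we have $p^{i-\sigma}\le p^{-1-w}$, so the bracket is at most $(1-p^{-1-w})^{-(n-1)}-1=O_n(p^{-1-w})$. So for $p\nmid 2d$ both $B_p(\sigma)$ and $\varepsilon_p$ are $O_w(p^{-1-w})$, while for the finitely many $p\mid2d$ they are finite by (6). Hence
$$\sum_p\big(\varepsilon_p+B_p(\sigma)\big)<\infty\qquad(\sigma>n-1). \tag{10}$$

**Step 4: $H_G$ converges absolutely for $\sigma>n-1$.** Here we do not know $N_G(R)$, but $N_G(R)\ge1$ is all we need, since the reduced $R$ are so sparse. From (7), (9) and $|1-p^{n-1-s}|(\sigma)\le2$,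
$$|H_G|(\sigma)\le\sum_R[L:R]^{-\sigma}2^{\#T(R)}\prod_{p\notin T(R)}(1+\varepsilon_p)\le\prod_p(1+\varepsilon_p)\sum_R2^{\#T(R)}[L:R]^{-\sigma}.$$
A reduced $R$ is a free choice, at finitely many primes, of a non-rigid component, so the last sum is $\prod_p(1+2B_p(\sigma))$. So
$$|H_G|(\sigma)\le\prod_p(1+\varepsilon_p)\prod_p(1+2B_p(\sigma))<\infty$$
by (10). Hence $\zeta(s-n+1)H_G(s)$ continues $Z_{G,1}$ to $\Re(s)>n-1$, holomorphically except possibly at $s=n$.

**Step 5: the residue is positive.** The purpose is to see that $H_G$ does not kill the pole of $\zeta(s-n+1)$. At $s=n$ the sum in (7) converges absolutely by Step 4, and every term is non-negative: $1-p^{n-1-n}=1-p^{-1}>0$ and $D_p(n)=(1-p^{-1})A_p(n)>0$, because $A_p(n)\ge1$. Keep only $R=L$. As $gL\subseteq L$ forces $gL=L$, $N_G(L)=\#G(L)$, and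
$$H_G(n)\ge\frac1{\#G(L)}\prod_pD_p(n).$$
The product has positive factors and converges absolutely, since $\sum_p|D_p(n)-1|\le\sum_p\varepsilon_p<\infty$. So it is positive, and $H_G(n)>0$. As $\zeta(s-n+1)$ has a simple pole with residue $1$ at $s=n$ and no other pole, $Z_{G,1}$ has exactly one pole in $\Re(s)>n-1$, simple with residue $H_G(n)>0$.

**Step 6: from $1$ to $\pm1$.** Every lattice satisfies $-M=M$, so $Z_{G,-1}=Z_{G,1}$ if $-1\in G$. We have $-1\in O(V)$ always, and $-1\in O^+(V)$ exactly for $n$ even. This gives the factors $2$ and $\kappa$ and finishes Theorem A(1). $\square$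

## 6. Sublattices with an extra automorphism

For part 2 we do not need the weights $1/N_G(M)\le1$. The difficulty is that infinitely many $\rho$ occur, as Example 2 showed.

**Step 1: replace the sum over $\rho$ by a sum over $M$.** If $\rho M=M$, then $\rho\in O(M)$, and $O(M)$ is a finite group, isomorphic to a subgroup of $GL_n(\mathbb Z)$. (So $Z_{G,\rho}=0$ if $\rho$ has infinite order.) By a theorem of Minkowski, reduction mod $3$ is injective on finite subgroups of $GL_n(\mathbb Z)$. To recall why: otherwise some $g\equiv1$ mod $3$ has prime order $q$; write $g=1+3^kh$ with $k\ge1$ and the integer matrix $h$ not divisible by $3$. Expanding $g^q=1$,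
$$q\,3^kh+\sum_{j\ge2}\binom qj3^{jk}h^j=0.$$
If $q\ne3$, dividing by $3^k$ shows $3\mid qh$, so $3\mid h$. If $q=3$, dividing by $3^{k+1}$ gives $h+3^kh^2+3^{2k-1}h^3=0$, so $3\mid h$. Both are contradictions.

So $\#O(M)\le g_n:=\#GL_n(\mathbb F_3)$. For real $s=\sigma$ all terms are non-negative, and exchanging sums gives
$$\sum_{\rho\in G\setminus\{\pm1\}}Z_{G,\rho}(\sigma)=\sum_M\frac{\#(G(M)\setminus\{\pm1\})}{N_G(M)}[L:M]^{-\sigma}\le g_n\sum_{M\subseteq L,\ O(M)\ne\{\pm1\}}[L:M]^{-\sigma}.$$
So Theorem A(2) follows from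
$$\sum_{M\subseteq L,\ O(M)\ne\{\pm1\}}[L:M]^{-\sigma}<\infty\qquad(\sigma>n-1). \tag{11}$$
Indeed, a Dirichlet series with non-negative coefficients that converges for real $\sigma>n-1$ converges absolutely and is holomorphic in $\Re(s)>n-1$, and each $Z_{G,\rho}$ with $\rho\ne\pm1$, as well as the sum over $O^-(V)\setminus\{\pm1\}$, is majorized coefficientwise by the whole sum.

**Step 2: two cases.** The purpose is to sort the $M$ by the algebra of one extra automorphism. For each $M$ with $O(M)\ne\{\pm1\}$ choose once and for all some $\rho\in O(M)\setminus\{\pm1\}$. It has finite order, so its minimal polynomial $f$ over $\mathbb Q$ divides some $x^N-1$, hence is a product of distinct cyclotomic polynomials $\Phi_e$, of total degree at most $n$. For given $n$ there are finitely many such $f$. Case I is that $f$ is reducible (reflections, for example), Case II that $f=\Phi_e$ is irreducible.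

The following classical facts are used. *Minkowski's second theorem:* a lattice $\Lambda$ of rank $k$ in a positive definite space contains linearly independent vectors attaining the successive minima $\mu_1\le\dots\le\mu_k$ of $Q$ ($\mu_i$ is the least $\mu$ such that the vectors of norm $\le\mu$ span at least $i$ dimensions), and $\prod\mu_i\le\gamma_k\det\Lambda$ with $\gamma_k$ depending only on $k$. (The lattice with Gram entries $2,-1,13$ from Example 2 has minima $2$ and $13$, and determinant $25$.) *Hadamard's inequality:* the Gram determinant of vectors is at most the product of their norms. *Counting:* $\#\{v\in L:Q(v)\le t\}=O(t^{n/2})$ for $t\ge1$, so, by splitting into dyadic ranges,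
$$\sum_{0\ne v\in L}Q(v)^{-\theta}<\infty\qquad(\theta>\tfrac n2). \tag{12}$$

## 7. Reducible minimal polynomial: orthogonal splittings of $M$

A model: $L=\mathbb Z^2$ with $x^2+y^2$, and $\rho$ the reflection in a primitive vector $v=(a,b)$. The lattices $M\cap\mathbb Qv$ and $M\cap v^\perp$ have ranks one and span a sublattice of bounded index in $M$. For one fixed $v$ the count is easy and converges for $\sigma>1$. What must be controlled is the sum over $v$. Here $L\cap\mathbb Qv\perp L\cap v^\perp$ is spanned by $(a,b)$ and $(-b,a)$ and has index $a^2+b^2=Q(v)$ in $L$; this index is a factor of $[L:M]$ up to a bounded amount, and $\sum_vQ(v)^{-\sigma}$ converges for $\sigma>1$. The general case follows this pattern.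

**Step 1: $\rho$ splits $V$ orthogonally.** For each reducible $f$ fix a factorization $f=\Phi_eg$ with $g$ nonconstant and prime to $\Phi_e$. Put $W=\ker\Phi_e(\rho)$ and $W'=\ker g(\rho)$. Then $V=W\oplus W'$ and both are nonzero, because $f$ is the minimal polynomial. The adjoint of $\rho$ with respect to $B$ is $\rho^{-1}$, so the adjoint of $\Phi_e(\rho)$ is
$$\Phi_e(\rho^{-1})=\pm\rho^{-\varphi(e)}\Phi_e(\rho),$$
as $\Phi_e$ is reciprocal up to sign. So this adjoint kills $W$. On the $\rho$-stable space $W'$ the map $\Phi_e(\rho)$ is injective, hence $W'=\Phi_e(\rho)W'$. For $x\in W$ and $y=\Phi_e(\rho)z$ with $z\in W'$ we get $B(x,y)=B(\Phi_e(\rho^{-1})x,z)=0$. So $W'=W^\perp$.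

**Step 2: $M$ nearly splits as well.** By Bézout over $\mathbb Q$ and clearing denominators there are $a,b\in\mathbb Z[x]$ and an integer $c\ge1$ with $a\Phi_e+bg=c$. For $x\in M$,
$$cx=b(\rho)g(\rho)x+a(\rho)\Phi_e(\rho)x\in(M\cap W)+(M\cap W^\perp),$$
because $\Phi_e(\rho)g(\rho)=0$ and $M$ is stable under $\mathbb Z[\rho]$. Let $C$ be a common multiple of the $c$'s for the finitely many $f$; it depends only on $n$. With $M_1=M\cap W$ and $M_2=M\cap W^\perp$,
$$CM\subseteq M_1\perp M_2\subseteq M.$$
So $M$ lies between $M_1\perp M_2$ and $C^{-1}(M_1\perp M_2)$, and given $(W,M_1,M_2)$ the number of such $M$ is at most the number of subgroups of $(\mathbb Z/C)^n$, which is $O_n(1)$. Also $[M:M_1\perp M_2]\le[M:CM]=C^n$.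

**Step 3: sum over $M_1$ and $M_2$.** The purpose is to reduce to a sum over subspaces. Put $L_W=L\cap W$ and $i_W=[L:L_W\perp L_{W^\perp}]$. Then
$$C^n[L:M]\ge[L:M_1\perp M_2]=i_W\,[L_W:M_1]\,[L_{W^\perp}:M_2].$$
By (2) the contribution of Case I to (11) is therefore
$$\ll\sum_{k=1}^{n-1}\Big(\sum_{\dim W=k}i_W^{-\sigma}\Big)\prod_{j=0}^{k-1}\zeta(\sigma-j)\prod_{j=0}^{n-k-1}\zeta(\sigma-j).$$
All shifts $j$ are at most $n-2$, so the zeta values are finite for $\sigma>n-1$.

**Step 4: a lower bound for $i_W$.** We show $\det L_W\le d\,i_W$. Let $\mathrm{pr}$ be the orthogonal projection to $W$. An element $x\in L$ has $\mathrm{pr}(x)\in L_W$ exactly when $x\in L_W\perp L_{W^\perp}$, so $L/(L_W\perp L_{W^\perp})\cong\mathrm{pr}(L)/L_W$ and $i_W=[\mathrm{pr}(L):L_W]$. Since $L/L_W$ is torsion-free, $L_W$ is a direct summand of $L$, and every functional $L_W\to\mathbb Z$ extends to $L$, where it has the form $B(\cdot,y)$ with $y\in L^\#$; on $L_W$ it equals $B(\cdot,\mathrm{pr}\,y)$. So the dual of $L_W$ in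 $W$ is $L_W^\#=\mathrm{pr}(L^\#)\supseteq\mathrm{pr}(L)$, and $[L_W^\#:\mathrm{pr}(L)]\le[L^\#:L]=d$. Hence
$$\det L_W=[L_W^\#:L_W]=[L_W^\#:\mathrm{pr}(L)]\,[\mathrm{pr}(L):L_W]\le d\,i_W.$$

**Step 5: sum over $W$.** By Minkowski's second theorem, assign to each $W$ independent vectors $v_1,\dots,v_k\in L_W$ with $\prod Q(v_i)\le\gamma_k\det L_W$. They determine $W$. So
$$\sum_{\dim W=k}i_W^{-\sigma}\le d^\sigma\sum_{\dim W=k}(\det L_W)^{-\sigma}\le(d\gamma_k)^\sigma\Big(\sum_{0\ne v\in L}Q(v)^{-\sigma}\Big)^k,$$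
which is finite for $\sigma>n/2$ by (12). As $n\ge2$, $n/2\le n-1$. Case I is done.

## 8. Cyclotomic minimal polynomial: counting representations

Now $f=\Phi_e$, and $e\ge3$ since $\rho\ne\pm1$. Put $\varphi=\varphi(e)\ge2$. Then $V$ is a vector space over the field $\mathbb Q[\rho]\cong\mathbb Q(\zeta_e)$, of dimension $r$ say, and $n=\varphi r$. There are finitely many $e$; fix one.

A model: $L=\mathbb Z[i]$ and $\rho=i$. The stable $M$ are the ideals, their generating series is the Dedekind zeta function of $\mathbb Q(i)$, and it converges for $\sigma>1=n-1$. In general there is again a sum over infinitely many $\rho$, and we count $M$ by short vectors $x_i$ together with their images $\rho^jx_i$.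

**Step 1: the successive minima of $M$ come in blocks.** The purpose is to bound $[L:M]$ below by norms of vectors. Choose $x_1,\dots,x_r\in M$ one after the other, $x_i$ of minimal norm in $M\setminus(\mathbb Q[\rho]x_1+\dots+\mathbb Q[\rho]x_{i-1})$. The $n$ vectors $\rho^jx_i$ $(0\le j<\varphi,\ 1\le i\le r)$ lie in $M$, are linearly independent over $\mathbb Q$, and $Q(\rho^jx_i)=Q(x_i)$. We have $Q(x_1)\le\dots\le Q(x_r)$, because the sets in which we minimize shrink. By the choice of $x_i$, all vectors of $M$ of norm $<Q(x_i)$ lie in a subspace of dimension $(i-1)\varphi$. On the other hand there are $i\varphi$ independent vectors of norm at most $Q(x_i)$. So the successive minima of $M$ are the $Q(x_i)$, each repeated $\varphi$ times, and Minkowski's second theorem gives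
$$\prod_{i=1}^rQ(x_i)^\varphi\le\gamma_n\det M=\gamma_n\,d\,[L:M]^2. \tag{13}$$

**Step 2: $M$ is nearly determined by the vectors $\rho^jx_i$.** Let $N$ be the lattice they span. By Hadamard and (13), $\det N\le\prod_iQ(x_i)^\varphi\le\gamma_n\det M$; since $\det N=[M:N]^2\det M$, we get $[M:N]\le\sqrt{\gamma_n}$. An overlattice of $N$ of index $m$ lies in $m^{-1}N$, so $N$ has only $O_n(1)$ overlattices of index at most $\sqrt{\gamma_n}$. So the map $M\mapsto(\rho^jx_i)_{i,j}$ is at most $O_n(1)$-to-one.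

**Step 3: the contribution of $e$.** Put $r_L(t)=\#\{y\in L:Q(y)=t\}$. For given $x_i$, each $\rho^jx_i$ with $1\le j<\varphi$ is one of the $r_L(Q(x_i))$ vectors of $L$ of the same norm. So a given $(x_1,\dots,x_r)$ belongs to at most $\prod_ir_L(Q(x_i))^{\varphi-1}$ families, and by (13) $[L:M]^{-\sigma}\le(\gamma_nd)^{\sigma/2}\prod_iQ(x_i)^{-\varphi\sigma/2}$. The contribution of $e$ to (11) is
$$\ll\Big(\sum_{0\ne x\in L}r_L(Q(x))^{\varphi-1}Q(x)^{-\varphi\sigma/2}\Big)^r. \tag{14}$$

How good a bound for $r_L$ do we need? If $r_L(t)\ll t^\theta$, then by (12) the sum in (14) converges for $\frac{\varphi\sigma}2>\frac n2+(\varphi-1)\theta$. The trivial bound, counting all vectors of norm at most $t$, has $\theta=\frac n2$ and gives only $\sigma>n$. Fixing $n-1$ coordinates and solving for the last one has $\theta=\frac{n-1}2$ and gives only $\sigma>n-1+\frac1\varphi$, still not enough. We must save one more variable, and this is possible because binary forms represent a number in very few ways.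

**Step 4: the bound $r_L(t)\ll_\epsilon t^{(n-2)/2+\epsilon}$ for integers $t\ge1$.** Choose an orthogonal basis $f_1,\dots,f_n$ of $V$ in $L$, put $q_i=Q(f_i)\in\mathbb Z_{>0}$, and choose an integer $h\ge1$ with $hL\subseteq\bigoplus\mathbb Zf_i$. If $Q(y)=t$ and $hy=\sum z_if_i$, then $\sum q_iz_i^2=h^2t$. As $|z_i|\le h\sqrt t$, there are $O(t^{(n-2)/2})$ choices of $(z_3,\dots,z_n)$. Given these, put $N_0=h^2t-\sum_{i\ge3}q_iz_i^2$, so $0\le N_0\le h^2t$ and
$$(q_1z_1)^2+q_1q_2z_2^2=q_1N_0.$$
If $N_0=0$ there is one solution. If $N_0>0$, then $q_1z_1+z_2\sqrt{-q_1q_2}$ is a nonzero integer of the imaginary quadratic field $\mathbb Q(\sqrt{-q_1q_2})$ of norm $q_1N_0$, and it determines $(z_1,z_2)$. It generates an ideal of norm $q_1N_0$. Each ideal has at most $6$ generators, and the number of ideals of norm $m$ in a quadratic field is at most the number $\tau(m)$ of divisors of $m$. So there are at most $6\tau(q_1N_0)\ll_\epsilon t^\epsilon$ solutions.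

**Step 5: conclusion.** With $\theta=\frac{n-2}2+\epsilon$, (14) is finite if
$$\frac{\varphi\sigma}2>\frac n2+(\varphi-1)\Big(\frac{n-2}2+\epsilon\Big)\quad\text{for some }\epsilon>0,$$
that is, since $n+(\varphi-1)(n-2)=\varphi(n-2)+2$, if $\sigma>n-2+\frac2\varphi$. As $\varphi\ge2$, the right side is at most $n-1$, so this holds for all $\sigma>n-1$. There are finitely many $e$, so (11) holds, and Theorem A is proved. $\square$

## 9. Asymptotics with a power saving

Write $O^-(L)=O(L)\cap O^-(V)$.

**Theorem B.** $\zeta_L^{\mathrm{GL}}$ and $\zeta_L^{\mathrm{SL}}$ continue meromorphically to $\Re(s)>n-1$, with a unique, simple pole at $s=n$ and residues $r_L=2H_{O(V)}(n)>0$, $r_L^+=\kappa H_{O^+(V)}(n)>0$. For every $\epsilon>0$,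
$$\sum_{m\le X}a_m(L)=\frac{r_L}nX^n+O_{L,\epsilon}(X^{n-1+\epsilon}),\qquad\sum_{m\le X}a_m^+(L)=\frac{r_L^+}nX^n+O_{L,\epsilon}(X^{n-1+\epsilon}).$$
If $n$ is odd, $r_L^+=r_L$. If $n$ is even and $O^-(L)\ne\emptyset$, then $r_L^+=2r_L$.

**Step 1: continuation.** This is (1) together with Theorem A.

**Step 2: the main term.** We sum the coefficients of $\zeta(s-n+1)H_G$. Let $0<\epsilon<1$ (this suffices) and $H_G=\sum h(b)b^{-s}$. Since $\sum_{a\le Y}a^{n-1}=\frac1nY^n+O(Y^{n-1})$ for $Y\ge1$, the coefficient sum up to $X$ is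
$$\sum_{b\le X}h(b)\Big(\frac1n(X/b)^n+O\big((X/b)^{n-1}\big)\Big).$$
As $\sum|h(b)|b^{-(n-1+\epsilon)}<\infty$, we have $\sum_{b>X}|h(b)|b^{-n}\ll X^{-1+\epsilon}$ and $\sum_{b\le X}|h(b)|b^{-(n-1)}\ll X^\epsilon$. So the sum equals $\frac{H_G(n)}nX^n+O(X^{n-1+\epsilon})$. Multiply by $2$, respectively $\kappa$.

**Step 3: the rest.** The sum over $\rho\ne\pm1$ has coefficients $c_m\ge0$, and by Theorem A(2) $\sum_{m\le X}c_m\le X^{n-1+\epsilon}\sum_mc_mm^{-(n-1+\epsilon)}\ll X^{n-1+\epsilon}$.

**Step 4: comparing residues.** Let $\tau\in O^-(L)$; for $n$ odd, $\tau=-1$ is available. Then $gM\subseteq L$ if and only if $\tau gM\subseteq L$, so $g\mapsto\tau g$ exchanges the proper and improper $g$ counted in $N_{O(V)}(M)$. So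
$$N_{O(V)}(M)=2N_{O^+(V)}(M), \tag{15}$$
and $H_{O^+(V)}=2H_{O(V)}$. For $n$ odd, $r_L^+=H_{O^+(V)}(n)=2H_{O(V)}(n)=r_L$. For $n$ even, $r_L^+=2H_{O^+(V)}(n)=2r_L$. $\square$

## 10. Reflection terms are singular at $s=n-1$

**Theorem C.** For every reflection $\tau\in O(V)$ (and every $L$, $n\ge2$), $Z_{L,\tau}=Z_{L,-\tau}$ has a singularity at $s=n-1$. So does $\sum_{\rho\in O^-(V)\setminus\{\pm1\}}Z_{L,\rho}$. For $n$ odd, so does $Z^+_{L,-\tau}$.

**Step 1: reduction to a divergence.** The series have non-negative coefficients and converge for $\sigma>n-1$ by Theorem A. By Landau's theorem it suffices to show that they diverge at $\sigma=n-1$. For the sum over $O^-(V)\setminus\{\pm1\}$ the summand $\rho=\tau$ suffices. As $-M=M$, the condition $\tau M=M$ is equivalent to $-\tau M=M$; in particular $Z_{L,\tau}=Z_{L,-\tau}$. So in all cases we must show that $\sum_{\tau M=M}[L:M]^{-\sigma}/N_G(M)$ diverges at $\sigma=n-1$, with $G=O(V)$, respectively $G=O^+(V)$ for $Z^+_{L,-\tau}$, $n$ odd.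

**Step 2: many stable $M$ with the same $N_G(M)$.** The purpose is to use (5) once more: vary $M$ only in rigid components. Let $\tau=\tau_v$ be the reflection in $v\in L$, $v$ primitive; put $U=L\cap v^\perp$ and $i=[L:\mathbb Zv\perp U]$. For $p\nmid2di$ we have $L_p=\mathbb Z_pv\perp U_p$ with $U_p$ unimodular. Take a finite set $F$ of primes $p\ge5$, $p\nmid2di$, and for each $p\in F$ a line $\langle u\rangle$ in $U/pU$ with $p\nmid Q(u)$. Let $M=\mathbb Zv\perp M'$, where $M'_p=\{x\in U_p:B(x,u)\in p\mathbb Z_p\}$ for $p\in F$ and $M'_p=U_p$ otherwise. Different data give different $M$. Since $\tau v=-v$ and $\tau$ fixes $v^\perp$ pointwise, $\tau M=M$. Also $[L:M]=i\prod_{p\in F}p$.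

For $p\in F$ we have $M_p=\{x\in L_p:B(x,u)\in p\mathbb Z_p\}$, because $u\perp v$; this is rigid by Lemma 1(a). The lattice $L_p=(\mathbb Zv\perp U)_p$ is rigid too. At all other primes $M_p=(\mathbb Zv\perp U)_p$. So $M^\circ=(\mathbb Zv\perp U)^\circ$, and by (5) $N_G(M)=N_G(\mathbb Zv\perp U)=:N_1$, the same number for all these $M$.

**Step 3: divergence.** We count lines. For $n=2$ there is one line, and $p\nmid Q(u)$ since $U_p$ is unimodular of rank $1$. For $n\ge3$, (4) applied to the form on $U_p$, in $n-1$ variables, shows that the number of lines is at least $\frac{p^{n-1}-1}{p-1}-4p^{n-3}\ge p^{n-2}(1-\frac4p)$. So in all cases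
$$\sum_{\tau M=M}\frac{[L:M]^{-\sigma}}{N_G(M)}\ge N_1^{-1}i^{-\sigma}\prod_{p\nmid2di,\ p\ge5}\Big(1+\big(1-\tfrac4p\big)p^{n-2-\sigma}\Big).$$
At $\sigma=n-1$ the product is $\prod(1+\frac1p-\frac4{p^2})$, which diverges. $\square$

## 11. Class number one: $Z_{L,\pm1}$ grows like $(s-n+1)^{-1/2}$

A lattice has class number one if its genus, the set of lattices $K$ on $V$ with $K_p\cong L_p$ for all $p$, is a single isometry class. Classical examples are $L=\mathbb Z^n$ with the sum of squares for $2\le n\le8$. The lattice of Example 3 does not have class number one, by the following computation, since there $N_G$ was not multiplicative.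

**Theorem D.** Let $L$ have class number one. Then $|Z_{L,\pm1}(s)|\asymp(s-n+1)^{-1/2}$ as real $s\downarrow n-1$. Consequently $Z_{L,\pm1}$ has no meromorphic continuation to any neighborhood of $s=n-1$, and the half-plane $\Re(s)>n-1$ in Theorem A(1) cannot be enlarged in general. The same holds for $Z^+_{L,\pm1}$ if moreover $O^-(L)\ne\emptyset$.

If $O^-(L)\ne\emptyset$, then $Z^+_{L,\pm1}$ is a constant multiple of $Z_{L,\pm1}$ by (15). So let $G=O(V)$.

**Step 1: now there is an Euler product.** For $M_p\subseteq L_p$ let $S_p(M_p)=\{K\cong L_p:K\supseteq M_p\}$. It is finite, since $K$ lies between $M_p$ and its dual. If $K_p\in S_p(M_p)$ for all $p$, then $K_p=L_p$ whenever $M_p=L_p$, so the $K_p$ define a lattice $K\supseteq M$ in the genus of $L$, and by class number one $K=g^{-1}L$ with $g\in O(V)$. So $S_G(M)$ is in bijection with $\prod_pS_p(M_p)$, $N_G(M)=\#O(L)\prod_p\#S_p(M_p)$, and for $\sigma>n$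
$$Z_{L,1}(s)=\frac1{\#O(L)}\prod_pE_p(s),\qquad E_p(s)=\sum_{M_p\subseteq L_p}\frac{[L_p:M_p]^{-s}}{\#S_p(M_p)}.$$
Rigid $M_p$ have $\#S_p=1$, so $E_p-A_p$ is majorized by $B_p$, and $|(1-p^{n-1-s})E_p-D_p|(\sigma)\le2B_p(\sigma)$. By (9) and (10) the product $\prod_p(1-p^{n-1-s})E_p(s)$ converges absolutely and locally uniformly for $\sigma>n-1$. By Theorem A(1) and the identity theorem, in this half-plane
$$H_G(s)=\frac1{\#O(L)}\prod_p(1-p^{n-1-s})E_p(s).$$
Let now $s=n-1+w$ with $w\downarrow0$ real, and $u=p^{-w}\in(0,1)$, so $1-p^{n-1-s}=1-u$.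

**Step 2: $\#S_p(M)=2$ for most non-rigid $M$.** Let $p\nmid2d$ and $M=\{x\in L_p:B(x,v)\in p^k\mathbb Z_p\}$ with $v$ primitive. We claim: if $p\,\|\,Q(v)$ (that is, $\mathrm{ord}_pQ(v)=1$), or $k=1$ and $p\mid Q(v)$, then $\#S_p(M)=2$. (For $p=5$ and $M=(1+2i)\mathbb Z_5[i]$ these are the two lattices of Example 4.)

If $k=1$, then $M$ depends only on $v$ mod $p$. Since
$$Q(v+pz)\equiv Q(v)+2pB(v,z)\pmod{p^2} \tag{16}$$
and $B(v,L_p)=\mathbb Z_p$, we may change $v$ so that $p\,\|\,Q(v)$. So assume this. Choose $y_0\in L_p$ with $B(v,y_0)=1$. The plane $P=\mathbb Z_pv+\mathbb Z_py_0$ has determinant $Q(v)Q(y_0)-1$, whose negative is $\equiv1$ mod $p$, hence a unit square. So $P$ is unimodular and hyperbolic: $P=\mathbb Z_pe+\mathbb Z_pf$ with $Q(e)=Q(f)=0$, $B(e,f)=1$, and $L_p=P\perp U$ with $U$ unimodular. Write $v=\alpha e+\beta f$. As $2\alpha\beta=Q(v)$ has order $1$, we may take $\alpha$ a unit and $\beta\in p\mathbb Z_p^\times$. Then $M=M_P\perp U$ with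
$$M_P=\{xe+yf:\ x,y\in\mathbb Z_p,\ x\beta+y\alpha\in p^k\mathbb Z_p\}.$$
Any $K\in S_p(M)$ contains the unimodular $U$, so $K=K'\perp U$ with $K'\supseteq M_P$ unimodular on $\mathbb Q_pP$. Conversely every such $K'$ gives an element of $S_p(M)$, because for odd $p$ unimodular lattices on the same space are isometric.

Such a $K'$ equals $K'_a=\mathbb Z_pp^ae+\mathbb Z_pp^{-a}f$ for some $a$. Indeed, let $K'\cap\mathbb Q_pe=\mathbb Z_pp^ae$. As $p^ae$ is primitive in the unimodular $K'$, there is $y\in K'$ with $B(p^ae,y)=1$, so $y=p^{-a}f+ce$. From $Q(y)=2cp^{-a}\in\mathbb Z_p$ we get $c\in p^a\mathbb Z_p$, so $ce\in K'$ and $p^{-a}f\in K'$. So $K'\supseteq K'_a$, and both are unimodular, hence equal.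

The $e$-coordinates of $M_P$ fill $\mathbb Z_p$ (take $y=-x\beta/\alpha$). The $f$-coordinates fill $p\mathbb Z_p$: $y\alpha\in-x\beta+p^k\mathbb Z_p\subseteq p\mathbb Z_p$, and for $y\in p\mathbb Z_p$ take $x=-y\alpha/\beta\in\mathbb Z_p$. So $K'_a\supseteq M_P$ if and only if $a\le0$ and $-a\le1$, that is, $a\in\{0,-1\}$. The claim follows.

**Step 3: the Euler factors at large primes.** Let $p\nmid2d$. The purpose is to compute $(1-u)E_p$ up to $O(p^{-2})$. By the classical formula,
$$\iota_p=\frac{p^{n-1}-1}{p-1}+\chi(p)p^{n/2-1},$$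
with $\chi=0$ for $n$ odd and $\chi(p)=\big(\frac{(-1)^{n/2}d}p\big)$ for $n$ even. So $\iota_pp^{-(n-2)}=1+\delta\chi(p)+O(1/p)$, with $\delta=1$ if $n=2$ and $\delta=0$ otherwise.

Let $\eta_k=\sum_{[L_p:M]=p^k}1/\#S_p(M)$. There are $\iota_pp^{(k-1)(n-1)}$ points $v$ mod $p^k$ with $p\mid Q(v)$. For $k\ge2$, by (16), a fraction $1/p$ of the lifts of a zero mod $p$ satisfies $p^2\mid Q(v)$, so there are $\iota_pp^{(k-1)(n-1)-1}=O(p^{k(n-1)-2})$ of these. So, up to $O(p^{k(n-1)-2})$ exceptional $M$ (non-cyclic ones, and those with $k\ge2$ and $p^2\mid Q(v)$), each of weight in $(0,1]$, the weight is $1$ if $p\nmid Q(v)$ and $\frac12$ if $p\mid Q(v)$. With Lemma 1(b), uniformly in $k\ge1$,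
$$\eta_kp^{-k(n-1)}=1+\frac1p-\frac12\iota_pp^{-(n-1)}+O(p^{-2})=1+\frac{\beta_p}p+O(p^{-2}),\qquad\beta_p=\tfrac12\big(1-\delta\chi(p)\big).$$
As $E_p=1+\sum_{k\ge1}\eta_kp^{-k(n-1)}u^k$ and $(1-u)\sum_{k\ge1}u^k=u$, we get
$$(1-u)E_p=1+\frac{u\beta_p}p+O(u\,p^{-2}).$$
Choose $p_0\ge2d$, depending only on $L$, so large that for $p>p_0$ this is within $\frac12$ of $1$. Taking logarithms, and using $\sum_pp^{-1-w}=\log\frac1w+O(1)$,
$$\sum_{p>p_0}\log\big((1-u)E_p\big)=\frac12\sum_pp^{-1-w}-\frac\delta2\sum_p\chi(p)p^{-1-w}+O(1)=\frac12\log\frac1w+O(1),$$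
where $\chi(p):=0$ for $p\mid2d$. For $n=2$ we used that $-d<0$ is not a square, so $\chi$ agrees at all $p\nmid2d$ with a non-principal Dirichlet character, whose $L$-function does not vanish at $1$.

**Step 4: the finitely many primes $p\le p_0$, upper bound.** We want $(1-u)E_p$ to stay between positive constants as $w\downarrow0$. Since $E_p\le A_p+B_p$, (6) gives
$$(1-u)E_p\le\prod_{i\le n-2}(1-p^{i-s})^{-1}\le(1-p^{-1})^{-(n-1)}.$$

**Step 5: the primes $p\le p_0$, lower bound.** The purpose is to exhibit a positive proportion of sublattices with bounded $\#S_p$. Let $c=\mathrm{ord}_pd$, so $p^cL_p^\#\subseteq L_p$. Fix $v\in L_p^\#\setminus pL_p^\#$ with $Q(v)\ne0$, put $q=\mathrm{ord}_pQ(v)$, and choose $\ell\ge1$ so large that $\mathrm{ord}_pQ(v')=q$ for all $v'\in v+p^\ell L_p^\#$. Such $v'$ are again primitive in $L_p^\#$, so $B(L_p,v')=\mathbb Z_p$ and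
$$M_{v',k}=\{x\in L_p:B(x,v')\in p^k\mathbb Z_p\}$$
has index $p^k$. It determines $v'$ mod $p^kL_p^\#$ up to units of $\mathbb Z/p^k$. So for $k\ge\ell$ there are at least $p^{n(k-\ell)}/p^k=p^{(n-1)k-n\ell}$ such lattices.

We show $\#S_p(M_{v',k})\le C_p$ with $C_p$ independent of $v'$ and $k$. Let $U=L_p\cap v'^\perp\subseteq M_{v',k}$. The map $x\mapsto B(x,v')$ identifies $L_p/U$ with $\mathbb Z_p$ and sends $p^cv'$ to $p^cQ(v')$, so $[L_p:U\perp\mathbb Z_pp^cv']=p^{c+q}$. Comparing determinants, $\mathrm{ord}_p\det U+2c+q=c+2(c+q)$, so $\mathrm{ord}_p\det U=c+q=:h$. Let $K\in S_p(M_{v',k})$. Then $B(K,K)\subseteq\mathbb Z_p$ and $U\subseteq K$, so the projection $\mathrm{pr}K$ of $K$ to $v'^\perp$ satisfies $U\subseteq\mathrm{pr}K\subseteq U^\#$, and $\mathrm{ord}_p\det(\mathrm{pr}K)\in[-h,h]$. Write $K\cap\mathbb Q_pv'=\mathbb Z_pp^tv'$. Then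
$$c=\mathrm{ord}_p\det K=2t+q+\mathrm{ord}_p\det(\mathrm{pr}K),$$
so $|t|\le t_0$ with an integer $t_0$ independent of $v',k$. For $y\in K$ we have $B(y,p^tv')\in\mathbb Z_p$, so the $v'$-coordinate $B(y,v')/Q(v')$ of $y$ lies in $p^{-t-q}\mathbb Z_p$. Thus
$$U\perp p^{t_0}\mathbb Z_pv'\subseteq K\subseteq U^\#\perp p^{-t_0-|q|}\mathbb Z_pv'.$$
The quotient of the outer lattices has order $p^{h+2t_0+|q|}$, so the number of $K$ is bounded as claimed. Hence
$$E_p\ge C_p^{-1}\sum_{k\ge\ell}p^{(n-1)k-n\ell}p^{-ks}=C_p^{-1}p^{-n\ell}\,\frac{u^\ell}{1-u},$$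
and $(1-u)E_p$ is bounded below by a positive constant as $w\downarrow0$.

**Step 6: conclusion.** Steps 3 to 5 give $H_G(n-1+w)\asymp w^{-1/2}$. By Theorem A(1), $Z_{L,\pm1}(n-1+w)=2\zeta(w)H_G(n-1+w)$, and $\zeta(0)=-\frac12\ne0$. So $|Z_{L,\pm1}(n-1+w)|\asymp w^{-1/2}$. A function meromorphic near $w=0$ and not identically zero behaves like a nonzero constant times an integral power of $w$, so no meromorphic continuation to a neighborhood of $s=n-1$ exists. $\square$
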